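# Grids with fins: countable distributive semilattices as compact congruences of modular lattices

## 1. A grid of two chains, with fins

All chains in this section are finite and nonempty. In a chain $C$ we write $c\prec c'$ if $c'$ is the next element after $c$. An *edge* of $C$ is a pair $[c,c']$ with $c\prec c'$, and $E(C)$ is the set of edges. An *interval* of $C$ is a set $\{x\in C: a\le x\le b\}$ with $a\le b$. Two intervals $e,e'$ with at least two elements each are *non-overlapping* if $\max e\le\min e'$ or $\max e'\le\min e$.

Take two chains $C,D$ and the grid $C\times D$ with the product order. We insert extra elements into certain rectangles of the grid.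

**Definition (links).** A *link* is a pair $R=(e,d)$ of intervals $e\subseteq C$, $d\subseteq D$ with $|e|=|d|\ge2$. We write $x\mapsto x^R$, or $x\mapsto x^*$ when $R$ is clear, for the unique order isomorphism $e\to d$. A *link system* $\mathcal R$ is a set of links such that for any two distinct members $(e,d),(e',d')$, either $e,e'$ are non-overlapping or $d,d'$ are non-overlapping.

**Definition (grid with fins).** Put
$$K(C,D,\mathcal R)=(C\times D)\ \sqcup\ \{(R;s,t): R=(e,d)\in\mathcal R,\ s<t\text{ in }e\}.$$
Elements of $C\times D$ are *grid elements*, and the others are *fins*. For a fin $z=(R;s,t)$ put $l(z)=(s,s^R)$ and $u(z)=(t,t^R)$. For a grid element $g$ put $l(g)=u(g)=g$. Two fins of the same link are *companions*. The order is as follows: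

* if $a=(R;s,t)$ and $b=(R;s',t')$ are companions, then $a\le b$ iff $s\le s'$ and $t\le t'$;
* if $a,b$ are not companions, then $a\le b$ iff $u(a)\le l(b)$ in $C\times D$.

Always $l(a)\le u(a)$, with equality exactly for grid elements. Also $l(a)\le a\le u(a)$ in $K$, and $a\le b$ implies $l(a)\le l(b)$ and $u(a)\le u(b)$. For companions this is clear. Otherwise $l(a)\le u(a)\le l(b)\le u(b)$.

**Example 1.** Let $C=D=\{0<1\}$ with one link $R=(C,D)$. There are four grid elements and one fin $z=(R;0,1)$, and $z$ is incomparable to $(1,0)$ and $(0,1)$. This is the diamond $M_3$.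

**Example 2.** Let $C=D=\{0<1<2\}$ with one link $R=(C,D)$. There are nine grid elements and three fins $z_{01},z_{02},z_{12}$, where $z_{st}=(R;s,t)$. We have $z_{01}<z_{02}<z_{12}$ and $z_{01}<(1,1)<z_{12}$, while $(1,1)$ and $z_{02}$ are incomparable: $u(z_{02})=(2,2)\not\le(1,1)$ and $(1,1)\not\le(0,0)=l(z_{02})$.

**This is a partial order.** Reflexivity is clear. For transitivity let $a\le b\le c$. If all three are fins of one link, it is clear. Otherwise $(a,b)$ or $(b,c)$ is a non-companion pair, so $u(a)\le l(b)\le l(c)$ or $u(a)\le u(b)\le l(c)$. In both cases $u(a)\le l(c)$. If $a,c$ are not companions, this says $a\le c$. If $a=(R;s,t)$ and $c=(R;s'',t'')$, it says $t\le s''$, so $s<t\le s''<t''$ and again $a\le c$. Antisymmetry is clear for companions. If $a\le b\le a$ are not companions, then $u(a)\le l(b)\le u(b)\le l(a)\le u(a)$, so all four are equal, both elements are grid elements, and $a=b$.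

**Duality.** Reverse $C$ and $D$ and rename the fin $(R;s,t)$ as $(R;t,s)$. We get the dual poset, with $l$ and $u$ exchanged. So every statement about all such $K$ has a dual.

What is the construction for? In Example 1, a congruence that collapses the edge $(0,0)<(1,0)$ also collapses $(0,0)<(0,1)$, because the third atom carries one edge to the other. So a link is an instruction: *these edges of $C$ and those edges of $D$ must be collapsed together*. By choosing links we hope to prescribe the congruences of $K$, while $K$ stays modular and thin. That serves the following question.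

## 2. Compact congruences, distributive semilattices, uniform bounds

**Semilattices.** A $(\vee,0)$-semilattice $S$ is *distributive* if whenever $c\le a\vee b$ there are $a'\le a$ and $b'\le b$ with $c=a'\vee b'$. The powerset $2^P$ is distributive: take $a'=c\cap a$ and $b'=c\cap b$. A chain with $0$ is distributive: if $b\le a$, take $a'=c$, $b'=0$. The semilattice $\{0,p,q,r,1\}$ in which any two of $p,q,r$ join to $1$ is not: $r\le p\vee q$, but an element below $p$ and an element below $q$ join to one of $0,p,q,1$.

**Compact congruences.** For a lattice $K$ and $X\subseteq K^2$ let $\operatorname{Cg}_K(X)$ be the congruence generated by $X$. The congruences $\operatorname{Cg}_K(X)$ with $X$ finite are the compact ones. They form the $(\vee,0)$-semilattice $\operatorname{Con}_cK$. It is always distributive. Indeed the lattice $\operatorname{Con}K$ is distributive (a classical fact), so $c\le a\vee b$ gives $c=(c\wedge a)\vee(c\wedge b)$. Each of $c\wedge a$, $c\wedge b$ is a join of compact congruences, and since $c$ is compact, finitely many of them suffice.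

**Locally finite varieties.** A lattice $K$ *generates a locally finite variety* if the variety generated by $K$ is locally finite. Equivalently, for every $n$ there is a bound on the cardinalities of all $n$-generated sublattices of $K$. This is stronger than local finiteness of $K$, as Section 4 will show.

**Problem.** For a countable distributive $(\vee,0)$-semilattice $S$, is there a modular lattice $K$, generating a locally finite variety, with $\operatorname{Con}_cK\cong S$?

The problem comes from Friedrich Wehrung, "Semilattices of finitely generated ideals of exchange rings with finite stable rank", arXiv:math/0501326 (2005). The background is a result of Bergman: every countable distributive $(\vee,0)$-semilattice is isomorphic to the semilattice of all compact two-sided ideals of some locally matricial algebra. The answer to the problem is yes.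

**Theorem 1.** For every countable distributive $(\vee,0)$-semilattice $S$ there is a countable modular lattice $K$ with zero such that $\operatorname{Con}_cK\cong S$ and, for every $k\ge1$, every $k$-generated sublattice of $K$ has at most $\beta(k):=4k^2(k+1)9^k$ elements. In particular $K$ generates a locally finite variety.

A lattice has *breadth $\le 2$* if each join $a_1\vee a_2\vee a_3$ is already the join of two of the $a_i$.

**Theorem 2.** There is a single locally finite variety $\mathbf V$ of modular lattices such that, up to isomorphism, $\{\operatorname{Con}_cK:K\in\mathbf V\text{ countable}\}$ is exactly the class of all countable distributive $(\vee,0)$-semilattices. Moreover, for each such $S$, the lattice $K\in\mathbf V$ can be taken with zero and of breadth $\le2$. It can be taken with both $0$ and $1$ (still of breadth $\le 2$) if and only if $S$ has a largest element.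

**Textbook facts.** The intervals $[a\wedge b,b]$ and $[a,a\vee b]$ of a lattice are *transposed*. Two intervals are *projective* if a finite sequence of transpositions, in either direction, leads from one to the other. Transposed intervals are collapsed by the same congruences, since $a\wedge b\mathrel\theta b$ gives $a\mathrel\theta a\vee b$ on joining with $a$, and dually. Hence so are projective intervals. An interval is *prime* if it has exactly two elements. We use the following.

* *Jordan–Hölder.* In a modular lattice of finite length, the prime intervals of any two maximal chains can be matched bijectively so that corresponding ones are projective.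
* *Grätzer–Schmidt criterion.* A reflexive relation $\theta$ on a lattice is a congruence if: $a\mathrel\theta b$ iff $a\wedge b\mathrel\theta a\vee b$; $a\le b\le c$, $a\mathrel\theta b$, $b\mathrel\theta c$ imply $a\mathrel\theta c$; and $a\le b$, $a\mathrel\theta b$ imply $a\vee c\mathrel\theta b\vee c$ and $a\wedge c\mathrel\theta b\wedge c$ for all $c$.

A *valuation* on a lattice $L$ is a map $v:L\to\mathbb R$ with $v(a)+v(b)=v(a\vee b)+v(a\wedge b)$.

**Lemma 1.** Let $v$ be an isotone valuation on $L$.

1. If $v$ is strictly increasing, $L$ is modular.
2. The relation $\theta_v$, defined by $a\mathrel{\theta_v}b$ iff $v(a\vee b)=v(a\wedge b)$, is a congruence.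

*Proof.* (1) Let $a\le c$. Then $a\vee(b\wedge c)\le(a\vee b)\wedge c$. Since $a\wedge(b\wedge c)=a\wedge b$ and $(a\vee b)\vee c=b\vee c$, both sides have $v$-value $v(a)+v(b)+v(c)-v(a\wedge b)-v(b\vee c)$. So they are equal.

(2) We check the criterion. Reflexivity, the first condition and transitivity along chains are clear, because for $a\le b$ the relation says $v(a)=v(b)$. Let $a\le b$ with $v(a)=v(b)$, and let $c\in L$. Then
$$v(b\vee c)=v(b\vee(a\vee c))=v(b)+v(a\vee c)-v(b\wedge(a\vee c))\le v(a\vee c),$$
because $b\wedge(a\vee c)\ge a$ and $v(a)=v(b)$. With isotonicity, $v(a\vee c)=v(b\vee c)$. Dually, $v(a\wedge c)=v(a\wedge(b\wedge c))=v(a)+v(b\wedge c)-v(a\vee(b\wedge c))\ge v(b\wedge c)$, because $a\vee(b\wedge c)\le b$. $\square$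

The *direct limit* $\varinjlim(A_i,\varphi_i)$ of semilattices $A_0\to A_1\to\cdots$ consists of the pairs $(i,x)$, $x\in A_i$, where two pairs are identified if their images agree in some later $A_j$.

**Lemma 2.** Let $K_0\subseteq K_1\subseteq\cdots$ be lattices, each a sublattice of the next, and $K=\bigcup_iK_i$. The maps $\gamma_i:\operatorname{Con}_cK_i\to\operatorname{Con}_cK_{i+1}$ sending a congruence to the congruence it generates are $(\vee,0)$-homomorphisms, and $\operatorname{Con}_cK\cong\varinjlim(\operatorname{Con}_cK_i,\gamma_i)$.

*Proof.* The restriction to $K_i$ of a congruence of $K_{i+1}$ containing $X\subseteq K_i^2$ is a congruence containing $X$. So $\operatorname{Cg}_{K_i}(X)\subseteq\operatorname{Cg}_{K_{i+1}}(X)$ and $\gamma_i(\operatorname{Cg}_{K_i}(X))=\operatorname{Cg}_{K_{i+1}}(X)$. Hence $\gamma_i$ preserves joins and $0$. The same holds with $K$ in place of $K_{i+1}$, which gives homomorphisms $\operatorname{Con}_cK_i\to\operatorname{Con}_cK$ compatible with the $\gamma_i$. Every compact congruence of $K$ is generated by finitely many pairs, all in some $K_i^2$, so the induced map from the limit is onto.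 For finite $X\subseteq K_i^2$, the increasing union $\bigcup_{j\ge i}\operatorname{Cg}_{K_j}(X)$ is a congruence of $K$ and lies in every congruence of $K$ containing $X$. So it is $\operatorname{Cg}_K(X)$. If $\operatorname{Cg}_K(X)=\operatorname{Cg}_K(X')$ with $X,X'\subseteq K_i^2$ finite, then each of the finitely many pairs of $X'$ lies in $\operatorname{Cg}_{K_j}(X)$ for large $j$, and vice versa. So $\operatorname{Cg}_{K_j}(X)=\operatorname{Cg}_{K_j}(X')$ for some $j$, and the map is injective. $\square$

## 3. Finite Boolean semilattices and the three-element chain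

For $S=\{0\}$ take a one-element lattice. For $S=2^P$ with $P$ finite take a chain with $|P|$ edges. Any set of edges can be collapsed independently of the others, because every partition of a chain into convex sets is a congruence. So $\operatorname{Con}K\cong2^P$, and a finite $K$ has bounded sublattices.

The first semilattice beyond these is the chain $\{0<a<1\}$. *No finite modular lattice $L$ will do for it, since $\operatorname{Con}L$ is Boolean.* To see this, let $Q$ be a class of prime intervals of $L$ modulo projectivity. Let $v_Q(x)$ be the number of prime intervals from $Q$ in a maximal chain of $[0,x]$. This is well defined by Jordan–Hölder in $[0,x]$. It is a valuation: the isomorphism $y\mapsto a\vee y$ from $[a\wedge b,b]$ to $[a,a\vee b]$ takes a prime interval $[y,y']$ to $[a\vee y,a\vee y']$, and these are transposed, because $y'\wedge(a\vee y)=y\vee(y'\wedge a)=y\vee(a\wedge b)=y$. So $v_Q(a\vee b)-v_Q(a)=v_Q(b)-v_Q(a\wedge b)$. By Lemma 1, $\theta_{v_Q}$ is a congruence. It collapses every prime interval outside $Q$ and none in $Q$. A congruence of $L$ is determined by the prime intervals it collapses, and they form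 a union of classes. Conversely, any union of classes is realized by the intersection of the $\theta_{v_Q}$ over the remaining $Q$. So $\operatorname{Con}L\cong2^{\{\text{classes}\}}$.

Thus for a non-Boolean $S$ the lattice $K$ is infinite, and it is natural to build it as a union of finite lattices. By Lemma 2 we then want $S$ as a limit of finite Boolean semilattices. For the three-element chain let $P_i=\{a,b\}$ for all $i$ and
$$\varphi(\{a\})=\{a\},\qquad \varphi(\{b\})=\{a,b\}.\tag{1}$$
Then $\varphi(\{b\})=\varphi(\{a,b\})$, while $\emptyset,\{a\},\{a,b\}$ are fixed by $\varphi$. So the limit is $\{0<a<1\}$. This is our running example.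

## 4. Subspaces over $\mathbb F_2$: the right congruences, but no uniform bound

A sensible first attempt is to use simple modular lattices as building blocks and glue them by block sums. Let $F=\mathbb F_2$, let $V_i=F^{i+1}$, and
$$K_i=\operatorname{Sub}(V_i)\times\operatorname{Sub}(F),\qquad K_i\to K_{i+1},\quad (X,Y)\mapsto(X\oplus Y,\,Y),$$
where $V_{i+1}=V_i\oplus F$. These are finite modular lattices, and the maps are lattice embeddings because sums and intersections of block sums are formed blockwise.

The lattice $\operatorname{Sub}(V)$ is simple for $V\ne0$. Every prime interval $[X,X\oplus A]$, $A$ a line, is transposed to $[0,A]$. For lines $A\neq B$ there is a third line in $A+B$, and this makes $[0,A]$ and $[0,B]$ projective. Congruences of a product of two lattices are products of congruences, so $\operatorname{Con}K_i\cong2^{\{a,b\}}$, where $a$ collapses the first coordinate and $b$ the second. The pair $((0,0),(V_i,0))$ generating $a$ goes to $((0,0),(V_i\oplus0,0))$, which generates $a$. The pair $((0,0),(0,F))$ generating $b$ goes to $((0,0),(0\oplus F,F))$, which differs in both coordinates and generates everything.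 These are exactly the maps (1). By Lemma 2 the union $K$ is modular with $\operatorname{Con}_cK\cong\{0<a<1\}$. It is also locally finite, being a union of finite sublattices.

The uniform bound fails. Through $X\mapsto(X,0)$, the lattice $K$ contains $\operatorname{Sub}(F^{2n})$ for every $n$. Write $F^{2n}=U\oplus U$, let $T:U\to U$ satisfy $T^n=0\ne T^{n-1}$, and let
$$E_1=U\oplus0,\quad E_2=0\oplus U,\quad E_3=\{(u,u)\},\quad E_4=\{(u,Tu)\}.$$
Then $E_1\cap E_4=\ker T\oplus0$. If $N=\ker T^m$ and $N\oplus0$ is in the generated sublattice, then so are
$$\bigl((N\oplus0)+E_3\bigr)\cap E_2=0\oplus N\quad\text{and}\quad\bigl((0\oplus N)+E_4\bigr)\cap E_1=\{u:Tu\in N\}\oplus0=\ker T^{m+1}\oplus0.$$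
The kernels of $T,\dots,T^n$ are distinct. So four elements generate at least $n$ elements, for every $n$.

The trouble is the growing dimension. Grids with fins never become wider than a product of two chains, so we turn to them and first learn to compute.

## 5. Joins and meets in a grid with fins

Fix $K=K(C,D,\mathcal R)$. For fins $z=(R;s,t)$ and $z'=(R';s',t')$ of *distinct* links we say *$z$ is before $z'$* if
$$s'\ge t\quad\text{or}\quad s'^{R'}\ge t^{R}.\tag{2}$$
Because $e,e'$ or $d,d'$ are non-overlapping, $z$ is before $z'$ or $z'$ is before $z$. For instance, $\max e\le\min e'$ gives $s'\ge t$. In the dual, the first condition in (2) for $z,z'$ becomes $s\ge t'$, and the second changes likewise. So "$z$ before $z'$" becomes "$z'$ before $z$".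

**Lemma 3.** $K$ is a lattice, and the following rules hold, where $z=(R;s,t)$, $R=(e,d)$, $g=(x,y)\in C\times D$, and $*$ refers to $R$.

* (J1) Joins and meets of grid elements are those of $C\times D$.
* (J2) If $x<t$ and $y<t^*$, then $z\vee g=(R;m,t)$, where $m$ is the least element of $e$ with $m\ge s$, $m\ge x$, $m^*\ge y$. Explicitly, $m$ is the maximum of $s$, of $x$ if $x\in e$, and of $y'$ if $y\in d$, where $y'\in e$ and $y'^*=y$; and $m<t$. Otherwise $z\vee g=u(z)\vee g=(x\vee t,y\vee t^*)$.
* (J3) $(R;s,t)\vee(R;s',t')=(R;s\vee s',t\vee t')$.
* (J4) If $z$ is before a fin $z'$ of another link, then $z\vee z'=u(z)\vee z'$, $\;z\vee l(z')=u(z)\vee l(z')$, $\;z\wedge z'=z\wedge l(z')$, $\;u(z)\wedge z'=u(z)\wedge l(z')$.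
* (M2) If $x>s$ and $y>s^*$, then $z\wedge g=(R;s,m')$, where $m'$ is the largest element of $e$ with $m'\le t$, $m'\le x$, $m'^*\le y$. Otherwise $z\wedge g=l(z)\wedge g=(x\wedge s,y\wedge s^*)$.
* (M3) $(R;s,t)\wedge(R;s',t')=(R;s\wedge s',t\wedge t')$.

In Example 2, $z_{02}\vee(1,1)=z_{12}$ and $z_{02}\wedge(1,1)=z_{01}$.

*Proof.* We prove the statements about joins. Those about meets are dual.

**Step 1: grid with grid.** If $v$ is an upper bound of two grid elements $g,g'$, then $l(v)\ge g,g'$, so $v\ge l(v)\ge g\vee g'$, the join being taken in $C\times D$.

**Step 2: first case of (J2); we find $z\vee g$ when $g$ does not reach $u(z)$ in either coordinate.** If $x\notin e$, then $x<\min e$, since $x<t\in e$ and $e$ is an interval. So the condition $m\ge x$ is void. The same holds for $y$. Hence $m$ is as described explicitly, and $m<t$ because $s,x,y'<t$. Put $w=(R;m,t)$. Then $w\ge z$, and $g\le(m,m^*)=l(w)\le w$. Let $v\ge z,g$. If $v=(R;p,r)$, then $p\ge s$, $r\ge t$ and $g\le(p,p^*)$, so $p\ge m$ and $v\ge w$. If $v$ is not a fin of $R$, then $l(v)\ge u(z)=(t,t^*)=u(w)$, so $v\ge w$.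

**Step 3: second case of (J2), $x\ge t$ or $y\ge t^*$.** Put $w=u(z)\vee g$, clearly an upper bound, and let $v\ge z,g$. If $v$ is not a fin of $R$, then $l(v)\ge u(z)$ and $l(v)\ge g$, so $v\ge w$. If $v=(R;p,r)$, then $(x,y)\le(p,p^*)$, so $p\ge t$ in either case. Hence $l(v)\ge u(z)$ and $l(v)\ge g$, and $v\ge w$.

**Step 4: (J3), companions.** Note $s\vee s'<t\vee t'$, so $w=(R;s\vee s',t\vee t')$ is a fin. Upper bounds that are fins of $R$ are clearly $\ge w$. For any other upper bound $v$, $l(v)$ is above $(t,t^*)$ and $(t',t'^*)$, hence above $u(w)$, so $v\ge w$.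

**Step 5: (J4), which reduces fins of different links to Steps 2 and 3.** The second equality is the second case of (J2) for $g=l(z')$, because (2) is exactly the condition of that case. For the first, let $v\ge z,z'$. We claim $v\ge u(z)$. If $v$ is not a fin of $R$, then $l(v)\ge u(z)$. If $v=(R;p,r)$, then $v$ and $z'$ are not companions, so $(p,p^R)=l(v)\ge u(z')\ge l(z')=(s',s'^{R'})$. By (2), $p\ge t$ or $p^R\ge t^R$, so $p\ge t$ and $l(v)\ge u(z)$. Thus $\{z,z'\}$ and $\{u(z),z'\}$ have the same upper bounds, and the join exists by (J2). The last two equalities are the duals of the first two for the pair $z',z$, because in the dual $z'$ is before $z$. $\square$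

## 6. Valuations from coordinate functions, and modularity

Valuations serve twice. A strictly increasing one gives modularity, and isotone ones will separate the colors later.

**Lemma 4.** Let $\rho_C:C\to\mathbb R$ and $\rho_D:D\to\mathbb R$ be isotone and *compatible*:
$$\rho_C(t)-\rho_C(s)=\rho_D(t^R)-\rho_D(s^R)\qquad\text{for all }R=(e,d)\in\mathcal R,\ s,t\in e.\tag{3}$$
Define $v(x,y)=\rho_C(x)+\rho_D(y)$ and $v(R;s,t)=\rho_C(s)+\rho_D(t^R)=\rho_C(t)+\rho_D(s^R)$. Then $v$ is an isotone valuation on $K$. If $\rho_C,\rho_D$ are strictly increasing, so is $v$.

*Proof.* **Step 1: isotonicity.** For a fin, $v(l(z))\le v(z)\le v(u(z))$, with strict inequalities in the strict case. So for non-companions $a\le b$ we have $v(a)\le v(u(a))\le v(l(b))\le v(b)$. In the strict case with $a<b$, one inequality is strict: the first if $a$ is a fin, the last if $b$ is a fin, and the middle one if both are grid elements. For companions, isotonicity and strictness are clear.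

**Step 2: the identity for two grid elements and for companions.** This is clear from (J1), (J3), (M3), because $\rho(p)+\rho(q)=\rho(p\vee q)+\rho(p\wedge q)$ in a chain.

**Step 3: the identity for a fin $z=(R;s,t)$ and $g=(x,y)$.** We must show that join and meet have total value $v(z)+v(g)=\rho_C(s)+\rho_D(t^*)+\rho_C(x)+\rho_D(y)$. If $y\in d$ write $y=y'^*$.

(a) $s<x<t$ and $s^*<y<t^*$. The join is $(R;x\vee y',t)$ and the meet is $(R;s,x\wedge y')$. We need $\rho_C(x\vee y')+\rho_D((x\wedge y')^*)=\rho_C(x)+\rho_D(y)$. If $y'\le x$ this is trivial. If $x<y'$ it reads $\rho_C(y')+\rho_D(x^*)=\rho_C(x)+\rho_D(y'^*)$, which is (3).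

(b) $x<t$ and $y<t^*$, but not both $x>s$ and $y>s^*$.

* If $x\le s$ and $y\le s^*$, then $g\le z$ and the identity is trivial.
* If $x\le s$ and $y>s^*$, the join is $(R;y',t)$ and the meet is $(x,s^*)$. The identity reduces to $\rho_C(y')+\rho_D(s^*)=\rho_C(s)+\rho_D(y)$, which is (3).
* If $x>s$ and $y\le s^*$, the join is $(R;x,t)$, the meet is $(s,y)$, and the values add up directly.

(c) $x>s$ and $y>s^*$, but not both $x<t$ and $y<t^*$.

* If $x\ge t$ and $y\ge t^*$, then $g\ge z$.
* If $x\ge t$ and $y<t^*$, the join is $(x,t^*)$, the meet is $(R;s,y')$, of value $\rho_C(s)+\rho_D(y)$, and the values add up directly.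
* If $x<t$ and $y\ge t^*$, the join is $(t,y)$ and the meet is $(R;s,x)$. The identity reduces to $\rho_C(t)+\rho_D(x^*)=\rho_C(x)+\rho_D(t^*)$, which is (3).

(d) In the remaining case ($x\ge t$ or $y\ge t^*$) and ($x\le s$ or $y\le s^*$). So either $x\ge t$ and $y\le s^*$, with join $(x,t^*)$ and meet $(s,y)$; or $x\le s$ and $y\ge t^*$, with join $(t,y)$ and meet $(x,s^*)$. The identity holds by the two expressions for $v(z)$.

**Step 4: fins of different links, $z$ before $z'$.** By (J4) and Step 3,
$$v(z\vee z')=v(u(z)\vee z')=v(u(z))+v(z')-v(u(z)\wedge l(z')),$$
$$v(z\wedge z')=v(z\wedge l(z'))=v(z)+v(l(z'))-v(u(z)\vee l(z')).$$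
Add these. By the identity on the grid for $u(z)$ and $l(z')$, the sum is $v(z)+v(z')$. $\square$

**Corollary 5.** $K(C,D,\mathcal R)$ is modular.

*Proof.* The height functions of $C$ and $D$ are strictly increasing. They are compatible because $e$ and $d$ are intervals. Apply Lemmas 4 and 1. $\square$

## 7. Breadth two

**Lemma 6.** $K=K(C,D,\mathcal R)$ has breadth $\le2$: for all $a_1,a_2,a_3$, the join $w=a_1\vee a_2\vee a_3$ is the join of two of the $a_i$.

*Proof.* **Case 1: $w=(R;m,t)$ is a fin.** Each $a_i$ either is a fin $(R;s_i,t_i)$ of $R$ or satisfies $u(a_i)\le l(w)$. Let $I$ be the set of $i$ of the first kind. If $t_i\le m$ for all $i\in I$ (in particular if $I=\emptyset$), then $u(a_i)\le(m,m^*)=l(w)$ for all $i$, so $l(w)<w$ is an upper bound, a contradiction. So $T:=\max_{i\in I}t_i>m$. Then $(R;m,T)\le w$ is an upper bound of all $a_i$, so $T=t$. Say $a_1=(R;s_1,t)$. If $a_1\le v\le w$ and $v$ is not a fin of $R$, then $u(a_1)\le l(v)\le u(v)\le l(w)$ gives $t\le m$, a contradiction. So $a_1\vee a_2$ and $a_1\vee a_3$ are fins of $R$ between $a_1$ and $w$, that is, $a_1\vee a_i=(R;m_i,t)$. By (J3), $w=(R;m_2\vee m_3,t)$,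 which is one of the two.

**Case 2: $w=(x,y)$ is a grid element.** Then $u(a_i)\le w$ for all $i$, so $w=\bigvee_iu(a_i)$.

Suppose some $u(a_i)$, say $u(a_1)$, equals $w$. If $a_1$ is a grid element, then $a_1=w$. Let $a_1=(R;s,t)$. An element $v\in[a_1,w]$ that is not a fin of $R$ has $l(v)\ge u(a_1)=w$, so $v=w$. If it is a fin $(R;s',t')$ of $R$, then $t'\ge t$ and $u(v)\le w=u(a_1)$, so $t'=t$. If both $a_1\vee a_2$ and $a_1\vee a_3$ were different from $w$, they would be fins of $R$, and so would their join $w$ by (J3), a contradiction.

Suppose no $u(a_i)$ equals $w$. The coordinates $x$ and $y$ of $w$ are attained by different $u(a_i)$, say $u(a_1)=(x,y_1)$ and $u(a_2)=(x_2,y)$ with $y_1<y$, $x_2<x$. Put $v=a_1\vee a_2\le w$. Then $u(v)=w$. If $v$ is a grid element, $v=w$. If $v=(R;s,t)$, then $(t,t^*)=(x,y)$. If $a_1$ were not a fin of $R$, then $u(a_1)\le l(v)$ would give $x\le s<t=x$, a contradiction. So $a_1$ is a fin of $R$, and its upper end $(x,y_1)$ has $x=t$, hence $y_1=t^*=y$, a contradiction. $\square$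

## 8. Four links whose fins generate arbitrarily many elements

We have modularity, breadth two, and links that tie edges together. Is the bound on $k$-generated sublattices now automatic? It is not. Let $n\ge2$, $C=\{0,\dots,2n\}$, $D=\{0,\dots,2n-1\}$, and
$$R_1=([0,n],[0,n]),\quad R_2=([n,2n],[0,n]),\quad R_3=([0,n-1],[n,2n-1]),\quad R_4=([n+1,2n],[n,2n-1]).$$
This is a link system. The first components of $R_1,R_2$ are non-overlapping, as are those of $R_3,R_4$. In all other pairs the second components are non-overlapping.

Let $z_h=(R_h;\min,\max)$ be the largest-span fin of $R_h$. *Such a fin carries coordinates across its link.* For $R_h=(e,d)$, $x\in e$, $y=x^{R_h}$,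
$$\bigl(z_h\vee(x,0)\bigr)\wedge(0,2n-1)=(0,y),\qquad \bigl(z_h\vee(0,y)\bigr)\wedge(2n,0)=(x,0).\tag{4}$$
To check this, put $t=\max e$. If $x<t$, both joins are $(R_h;x,t)$ by (J2). The second case of (M2) gives the meets $(0,y)$ and $(x,0)$. If $x=t$, both joins are $(t,t^*)$, and the claim is clear.

Now start at $(x,0)$ with $1\le x\le n$ and apply (4) along $R_1,R_2,R_4,R_3$:
$$(x,0)\to(0,x)\to(n+x,0)\to(0,n+x-1)\to(x-1,0).$$
So the seven elements $z_1,\dots,z_4,(0,2n-1),(2n,0),(n,0)$ generate all of $(n,0),(n-1,0),\dots,(0,0)$. Seven generators give at least $n+1$ elements, and $n$ is arbitrary.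

Here $R_1,R_2$ identify $x$ with $x+n$, while $R_3,R_4$ identify $x$ with $x+n+1$. Links of comparable length that cut each other's intervals badly produce a shift. The remedy is to give links *levels*. When a link is introduced, at level $j$, its two sides are single edges of the current chains. Afterwards both sides are subdivided in the same way. Then a link of level $j$ identifies only two pairs of points that exist at level $j$, and older links permute whole edges of level $j$ and cannot shift inside them. We now make this precise.

## 9. Towers of colored chains

Let $P_i$ ($i<\omega$) be finite sets and $\varphi_i:2^{P_i}\to2^{P_{i+1}}$ be $(\vee,0)$-homomorphisms with $\varphi_i(p):=\varphi_i(\{p\})\ne\emptyset$ for all $p\in P_i$.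

**Definition (tower).** A *tower* over $(P_i,\varphi_i)$ consists of finite nonempty chains $C_i\subseteq C_{i+1}$, $D_i\subseteq D_{i+1}$ with induced orders, colorings $\chi_i:E(C_i)\sqcup E(D_i)\to P_i$, and sets $\mathcal L_i$, subject to (T1)–(T3).

**(T1)** For each $p\in P_i$ there is a word $w_{i,p}$ whose set of letters is $\varphi_i(p)$ such that for each edge $[c,c']$ of color $p$ of $C_i$ (resp. $D_i$), the colors of the edges of the interval $[c,c']$ of $C_{i+1}$ (resp. $D_{i+1}$), read upwards, spell $w_{i,p}$. All elements of $C_{i+1}$ that are not in such an interval and not in $C_i$ lie above $\max C_i$; similarly for $D$.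

In particular $\min C_i=\min C_0$ and $\min D_i=\min D_0$. For an edge $e$ of level $j$ (an edge of $C_j$ or $D_j$) and $i\ge j$, let $e_i$ be the interval of $C_i$ (resp. $D_i$) between $\min e$ and $\max e$. By (T1) its color word depends only on $i$, $j$ and $\chi_j(e)$. So if $e,d$ are edges of level $j$ of the same color, there is a unique order isomorphism $\kappa_i:e_i\to d_i$, and it preserves the colors of edges. Moreover $\kappa_{i+1}$ extends $\kappa_i$. Indeed, if $p_1\cdots p_n$ is the common word of $e_i$ and $d_i$, then $e_{i+1}$ and $d_{i+1}$ both have the word $w_{i,p_1}\cdots w_{i,p_n}$. So the $r$-th element of $e_i$ and the $r$-th element of $d_i$ have the same index in $e_{i+1}$ and $d_{i+1}$.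

**(T2)** $\mathcal L_j$ is a set of pairs $(e,d)$ with $e\in E(C_j)$, $d\in E(D_j)$, $\chi_j(e)=\chi_j(d)$, the *links of level $j$*. Any two distinct links, of the same or of different levels (links of different levels count as distinct), have non-overlapping $e$'s or non-overlapping $d$'s.

**(T3)** Every $q\in P_i$ is the color of some edge in $E(C_i)$. Let $\Gamma_i$ be the graph on $E(C_i)\sqcup E(D_i)$ in which $\varepsilon\in E(C_i)$ and $f\in E(D_i)$ are adjacent iff for some $(e,d)\in\mathcal L_j$, $j\le i$, we have $\varepsilon\subseteq e_i$ and $\kappa_i(\varepsilon)=f$. Then any two vertices of the same color lie in the same component of $\Gamma_i$.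

For the running example (1) take $w_{i,a}=a$ and $w_{i,b}=ab$. Start with a chain of word $ab$, subdivide by these words and append $ab$ on top each time. The words are $ab$, then $aabab$, then $aaabaabab$.

Put $\mathcal R_i=\{(e_i,d_i):(e,d)\in\mathcal L_j,\ j\le i\}$. By (T2) this is a link system, and distinct links of the tower give distinct members of $\mathcal R_i$. Let $K_i=K(C_i,D_i,\mathcal R_i)$.

**Lemma 7.** Identify the fin $(e_i,d_i;s,t)$ of $K_i$ with the fin $(e_{i+1},d_{i+1};s,t)$ of $K_{i+1}$. Then $K_i$ is a sublattice of $K_{i+1}$.

*Proof.* Since $\kappa_{i+1}$ extends $\kappa_i$, the maps $l,u$ and the relations "companion" and "before" on elements of $K_i$ are the same in $K_i$ and $K_{i+1}$. So the order of $K_i$ is induced. Joins by (J1) and (J3) agree. In (J2) the case distinction is the same. In its first case we have $e_{i+1}\cap C_i=e_i$ and $d_{i+1}\cap D_i=d_i$. So for $g=(x,y)\in C_i\times D_i$, $x\in e_{i+1}$ iff $x\in e_i$, and $y\in d_{i+1}$ iff $y\in d_i$, and then $y'=\kappa_{i+1}^{-1}(y)=\kappa_i^{-1}(y)\in e_i$. Hence the explicit formula gives the same $m$. By (J4) the remaining joins reduce to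 (J2). Meets are dual. $\square$

Let $K=\bigcup_iK_i$, the *tower lattice*. It is countable. It is modular and of breadth $\le2$, because each of these properties concerns three elements at a time. It has the zero $(\min C_0,\min D_0)$.

## 10. The congruences of a tower lattice

**Proposition 8.** $\operatorname{Con}_cK\cong\varinjlim(2^{P_i},\varphi_i)$.

*Proof.* Fix $i$ and write $0=\min D_i$, $1=\max C_i$.

**Step 1: a maximal chain of $K_i$ whose prime intervals are the edges.** For $\varepsilon=[c,c']\in E(C_i)$ let $\hat\varepsilon=[(c,0),(c',0)]$, and for $f=[b,b']\in E(D_i)$ let $\hat f=[(1,b),(1,b')]$. A fin $z=(R;s,t)\le(c',0)$ would have $u(z)\le(c',0)$, so $t^*\le\min D_i$, which is impossible as $s^*<t^*$. A fin $z\ge(1,b)$ would have $l(z)\ge(1,b)$, so $s\ge\max C_i$, which is impossible as $s<t$. So these intervals contain no fins and are prime. Together they form a maximal chain $M$.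

**Step 2: edges adjacent in $\Gamma_i$ give projective intervals.** Let $\varepsilon=[s,t]$ and $f=[s^*,t^*]$ be adjacent via $R\in\mathcal R_i$, and let $z=(R;s,t)$. By (J2) and (M2), in the "otherwise" cases,
$$(t,s^*)\wedge z=(s,t^*)\wedge z=(s,s^*),\qquad(t,s^*)\vee z=(s,t^*)\vee z=(t,t^*).$$
So the following intervals are successively transposed:
$$[(s,0),(t,0)],\quad[(s,s^*),(t,s^*)],\quad[z,(t,t^*)],\quad[(s,s^*),(s,t^*)],\quad[(1,s^*),(1,t^*)].$$
The first is $\hat\varepsilon$ and the last is $\hat f$.

**Step 3: every congruence of $K_i$ is given by a set of colors.** By Step 2 and (T3), for each $q\in P_i$ there is one congruence $\alpha^i_q$ of $K_i$ that is generated by $\hat\varepsilon$ for *every* edge $\varepsilon$ in $E(C_i)\sqcup E(D_i)$ of color $q$. By Jordan–Hölder ($K_i$ is finite and modular), every prime interval of $K_i$ is projective to one of $M$, so it generates some $\alpha^i_q$. A congruence of a finite lattice is the join of the congruences generated by the prime intervals it collapses: if $a\mathrel\theta b$, it collapses all prime intervals of a maximal chain from $a\wedge b$ to $a\vee b$. So every congruence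 of $K_i$ is $\bigvee_{q\in Y}\alpha^i_q$ for some $Y\subseteq P_i$.

**Step 4: different sets of colors give different congruences.** Fix $q\in P_i$. Let $\rho_C(x)$ and $\rho_D(y)$ be the numbers of edges of color $q$ below $x$ in $C_i$ and below $y$ in $D_i$. They are isotone, and compatible because the isomorphisms $\kappa_i$ preserve colors. Let $v_q$ be the isotone valuation from Lemma 4 and $\theta$ its congruence from Lemma 1. Along $\hat\varepsilon$, $v_q$ increases by $1$ if $\varepsilon$ has color $q$ and is constant otherwise. So $\theta$ contains $\alpha^i_{q'}$ for all $q'\ne q$ but not $\alpha^i_q$. Hence $\alpha^i_q\le\bigvee_{q'\in Y}\alpha^i_{q'}$ iff $q\in Y$. So $Y\mapsto\bigvee_{q\in Y}\alpha^i_q$ is an isomorphism $2^{P_i}\to\operatorname{Con}K_i=\operatorname{Con}_cK_i$.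

**Step 5: passing from $K_i$ to $K_{i+1}$ is $\varphi_i$.** Let $q\in P_i$ and let $\varepsilon=[c,c']\in E(C_i)$ have color $q$; it exists by (T3). As $\min D_{i+1}=\min D_i$, the interval $[(c,0),(c',0)]$ is subdivided in $K_{i+1}$ by the prime intervals $\hat\varepsilon'$ of the edges $\varepsilon'$ of $\varepsilon_{i+1}$. By (T1) the set of their colors is $\varphi_i(q)$. Collapsing $[(c,0),(c',0)]$ means collapsing all these pieces, so $\alpha^i_q$ generates $\bigvee_{q'\in\varphi_i(q)}\alpha^{i+1}_{q'}$ in $K_{i+1}$. Both $\gamma_i$ and $\varphi_i$ are $(\vee,0)$-homomorphisms, so they correspond. Now apply Lemma 2. $\square$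

## 11. Why $k$ elements generate at most $\beta(k)$ elements

**Proposition 9.** For $k\ge1$, every $k$-generated sublattice of a tower lattice $K$ has at most $\beta(k)=4k^2(k+1)9^k$ elements.

*Proof.* Let $X\subseteq K$ with $1\le|X|\le k$, say $X\subseteq K_i$. Let $R_1,\dots,R_r$ ($0\le r\le k$) be the links that have a fin in $X$, say $R_h=(e^h_i,d^h_i)$ with $(e^h,d^h)\in\mathcal L_{j_h}$, numbered so that $j_1\le\dots\le j_r\le i$. Let $\kappa^h:e^h_i\to d^h_i$ be the isomorphisms. On $W=C_i\sqcup D_i$ let $\sim_h$ be the equivalence generated by $x\sim\kappa^g(x)$ for $g\le h$, $x\in e^g_i$.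

**Step 1: each $\sim_h$-class has at most $3^h$ elements.** This is the heart of the count, and it is where levels enter. It is clear for $h=0$. Let $h\ge1$ and $j=j_h$. By (T1), each point of $W$ is of exactly one of three kinds:

* a *vertex*: a point of $C_j\sqcup D_j$;
* *interior*: a non-endpoint of $\varepsilon_i$ for a unique edge $\varepsilon$ of level $j$; its *position* is its index in the chain $\varepsilon_i$;
* above $\max C_j$, respectively above $\max D_j$.

Let $g\le h$, so $j_g\le j$. The intervals $e^g_i,d^g_i$ end at or below $\max C_j,\max D_j$, so points of the third kind lie in none of them and form singleton $\sim_h$-classes. Since isomorphisms at later levels extend earlier ones, $\kappa^g$ restricts to an isomorphism $e^g_j\to d^g_j$. So $\kappa^g$ takes vertices to vertices. For each edge $\varepsilon$ of level $j$ inside $e^g_j$, it takes $\varepsilon_i$ isomorphically onto $\varepsilon'_i$ for an edge $\varepsilon'$ of level $j$. Hence interior points go to interior points *of the same position*. So every non-singleton $\sim_h$-class consists of vertices only, or of interior points of one fixed position.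

Now $\sim_h$ arises from $\sim_{h-1}$ by merging along the pairs $(x,\kappa^h(x))$, $x\in e^h_i$, and $e^h$ is a *single* edge of level $j$. So exactly two of these pairs consist of vertices, namely the endpoints, and for each position at most one pair has that position. Given a non-singleton $\sim_h$-class, consider the graph whose vertices are the $\sim_{h-1}$-classes inside it and whose edges are these pairs. It is connected and has at most two edges, so it has at most three vertices. Thus the class has at most $3\cdot3^{h-1}$ elements.

**Step 2: the coordinates we may need.** A grid element $(x,y)$ has coordinates $x\in C_i$, $y\in D_i$. A fin $(R;s,t)$ has coordinates $s,t\in C_i$. Let $Z$ be the union of the $\sim_r$-classes of all coordinates of elements of $X$. At most $2k$ classes occur, so $|Z|\le N:=2k3^k$. Put $A=Z\cap C_i$ and $B=Z\cap D_i$. By construction, for $x\in e^h_i$,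
$$x\in A\iff x^{R_h}\in B.\tag{5}$$

**Step 3: a small sublattice containing $X$.** Put
$$Y=(A\times B)\cup\{(R_h;s,t):h\le r,\ s<t,\ s,t\in A\cap e^h_i\}\supseteq X.$$
We check that $Y$ is closed under joins. For grid elements this is clear. In the first case of (J2) the result is $(R_h;m,t)$ with $m\in\{s,x,y'\}$, where $y'\in A$ by (5), because $y'^*=y\in B$. So $m\in A\cap e_i^h$. In the second case the result is $(x\vee t,y\vee t^*)$ with $t\in A$ and $t^*\in B$, again by (5). (J3) is clear. In (J4), $z\vee z'=u(z)\vee z'$ with $u(z)\in A\times B$, which is the case (J2). Meets are dual. So the sublattice generated by $X$ lies in $Y$, and $|Y|\le|A||B|+k|A|^2\le(k+1)N^2=\beta(k)$. $\square$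

## 12. Countable distributive semilattices as limits of finite Boolean ones

**Lemma 10.** Let $S$ be a countable distributive $(\vee,0)$-semilattice. There are finite sets $P_i$ and $(\vee,0)$-homomorphisms $\varphi_i:2^{P_i}\to2^{P_{i+1}}$, $f_i:2^{P_i}\to S$ with $f_{i+1}\varphi_i=f_i$, $\bigcup_if_i[2^{P_i}]=S$, $f_i(x)\le f_i(y)\Rightarrow\varphi_i(x)\subseteq\varphi_i(y)$, and $\varphi_i(p)\ne\emptyset$ for $p\in P_i$. Consequently $S\cong\varinjlim(2^{P_i},\varphi_i)$. If $S$ has a largest element and $S\ne\{0\}$, one may also have $P_0\ne\emptyset$ and $\varphi_i(P_i)=P_{i+1}$ for all $i$.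

*Proof.* A $(\vee,0)$-homomorphism from $2^P$, $P$ finite, is freely determined by its values on points.

**Step 1: making one inequality visible.** Let $f:2^P\to S$ be a homomorphism and $x,y\subseteq P$ with $f(x)\le f(y)$. We construct a finite $P'$ and homomorphisms $g:2^P\to2^{P'}$, $h:2^{P'}\to S$ with $hg=f$ and $g(x)\subseteq g(y)$. For $p\in x\setminus y$ we have $f(p)\le\bigvee_{q\in y}f(q)$. Distributivity, applied repeatedly, gives $f(p)=\bigvee_{q\in y}b_{p,q}$ with $b_{p,q}\le f(q)$. (If $y=\emptyset$, then $f(p)=0$, the empty join.) Let
$$P'=\bigl(P\setminus(x\setminus y)\bigr)\sqcup\bigl((x\setminus y)\times y\bigr).$$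
Put $h(p,q)=b_{p,q}$ and $h=f$ on the other points. Put $g(p)=\{(p,q):q\in y\}$ for $p\in x\setminus y$, $g(q)=\{q\}\cup\{(p,q):p\in x\setminus y\}$ for $q\in y$, and $g(r)=\{r\}$ for the remaining points. Then $hg(p)=\bigvee_qb_{p,q}=f(p)$ and $hg(q)=f(q)\vee\bigvee_pb_{p,q}=f(q)$, so $hg=f$. And $g(x)\subseteq g(y)$, since $g(x\cap y)\subseteq g(y)$ and each $(p,q)$ lies in $g(q)$.

**Step 2: the sequence.** Let $S=\{s_0,s_1,\dots\}$, with repetitions if needed, and start with $P_0=\emptyset$. Given $f_i$, add a point $*$ to $P_i$ with value $s_i$. Then apply Step 1 successively to the images of the finitely many pairs $x,y\subseteq P_i$ with $f_i(x)\le f_i(y)$. Inclusions obtained earlier persist, because homomorphisms are isotone. The result is $P_{i+1}$, $f_{i+1}$, and the composite map $\varphi_i$. All properties hold except possibly $\varphi_i(p)\ne\emptyset$.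

**Step 3: nonempty values.** Delete from each $P_i$ all points $p$ with $f_i(p)=0$, restrict $f_i$, and intersect the values of $\varphi_i$ with the remaining set. Points of value $0$ do not contribute to joins, so the other properties persist. For a remaining $p$, $f_{i+1}(\varphi_i(p))=f_i(p)\ne0$ forces $\varphi_i(p)\neq\emptyset$.

**Step 4: the limit.** The $f_i$ induce a homomorphism $\varinjlim2^{P_i}\to S$, onto by construction. It is injective, since $f_i(x)=f_i(y)$ implies $\varphi_i(x)=\varphi_i(y)$.

**Step 5: the bounded case.** Let $S$ have the largest element $1\ne0$. Choose $i$ and $x\subseteq P_i$ with $f_i(x)=1$; then $x\ne\emptyset$. Put $P_i'=x$ and $P'_{j+1}=\varphi_j(P'_j)$ for $j\ge i$, restrict all maps to the sets $2^{P'_j}$, and reindex. Then $f_j(P'_j)=1$ for all $j\ge i$. The maps remain onto $S$ together: any $s\in S$ is $f_j(y)$ with $y\subseteq P_j$ for some $j\ge i$. Then $f_j(y)\le1=f_j(P'_j)$ gives $\varphi_j(y)\subseteq\varphi_j(P_j')=P'_{j+1}$, and $f_{j+1}(\varphi_j(y))=s$. The other properties are inherited, so Step 4 applies again. $\square$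

## 13. A tower with fresh edges on top, and the proof of Theorem 1

Given $(P_i,\varphi_i)$ as in Lemma 10, we need a tower. All $C$-edges of color $q$ must be tied together, and (T2) says that reusing a $d$ is harmless as long as the $e$'s are distinct edges of the same level. So at each level we put, for each color $q$, one *fresh* edge on top of $D_i$, and link all $C$-edges of color $q$ to it.

**Construction.** Let $w_{i,p}$ list $\varphi_i(p)$, each letter once. Take $C_i=D_i$ with the same coloring. Let $C_0$ have $|P_0|$ edges, one edge $n_{0,p}$ of each color $p\in P_0$. Obtain $C_{i+1}$ from $C_i$ by subdividing each edge of color $p$ according to $w_{i,p}$ and then appending on top $|P_{i+1}|$ new edges, one edge $n_{i+1,q}$ of each color $q\in P_{i+1}$. Put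
$$\mathcal L_j=\{(e,n_{j,p}):p\in P_j,\ e\in E(C_j),\ \chi_j(e)=p\}.$$

**(T1)** holds by construction.

**(T2).** The edges $n_{j,p}$ for distinct $(j,p)$ are non-overlapping. For equal $j$ they are distinct edges of $D_j$. For $j<j'$ we have $\max n_{j,p}\le\max D_{j'-1}\le\min n_{j',p'}$. Two distinct links with the same $n_{j,p}$ have distinct, hence non-overlapping, first components in $E(C_j)$.

**(T3).** Every $q\in P_i$ is the color of $n_{i,q}\in E(C_i)$. Each $\varepsilon\in E(C_i)$ of color $q$ is adjacent to $n_{i,q}\in E(D_i)$ through $(\varepsilon,n_{i,q})\in\mathcal L_i$. It remains to connect the edges $f\in E(D_i)$. By induction on $i$, each such $f$ is contained in $(n_{j,p})_i$ for some $j\le i$, $p\in P_j$, since an edge of $D_{i+1}$ is some $n_{i+1,q}$ or lies in an edge of $D_i$. As $(n_{j,p},n_{j,p})\in\mathcal L_j$, with $\kappa_i$ the identity, $f$ is adjacent to the same edge, of the same color, viewed in $E(C_i)$. So all vertices of color $q$ are connected.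

In the running example, $\mathcal L_0$ consists of the two links $(n_{0,a},n_{0,a})$ and $(n_{0,b},n_{0,b})$. At level $1$, where the word is $aabab$, $\mathcal L_1$ consists of three links to the $D$-edge $n_{1,a}$ and two to $n_{1,b}$.

**Proof of Theorem 1.** Let $K$ be the lattice of this tower. It is countable and modular with zero (Section 9), $\operatorname{Con}_cK\cong\varinjlim(2^{P_i},\varphi_i)\cong S$ by Proposition 8 and Lemma 10, and $k$-generated sublattices have at most $\beta(k)$ elements by Proposition 9. So $K$ generates a locally finite variety. $\blacksquare$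

By Lemma 6, this $K$ also has breadth $\le2$.

## 14. A tower with fixed endpoints

For a lattice with unit nothing may be appended on top. The fresh $d$'s must then be found inside old edges of $D_0$. But an edge $n\subseteq\bar o$ of $D_i$ overlaps $\bar o$, so a new link $(e,n)$ conflicts with an old link $(o,\bar o)$ unless $e$ lies outside $o$. Hence we reserve two places in $D_0$ per color, so that an edge excluded at one place can use the other, and a third edge to connect the two.

Let $S\neq\{0\}$ have a largest element, and let $(P_i,\varphi_i)$ be as in the last part of Lemma 10: $P_0\ne\emptyset$ and $\varphi_i(P_i)=P_{i+1}$.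

**Construction.** Let $w_{i,p}$ list $\varphi_i(p)$ twice, so each letter occurs exactly twice. Let $C_0$ be a chain with three edges $p^1,p^2,p^3$ of color $p$ for each $p\in P_0$, in any order, and $D_0$ a chain with edges $\bar p^1,\bar p^2,\bar p^3$ likewise. Obtain $C_{i+1},D_{i+1}$ by subdividing according to the words $w_{i,p}$ only. Inclusions between edges of different levels below mean inclusions of the intervals they span.

For $a\in\{1,2\}$ let $f^a_{0,p}=\bar p^a$. Given edges $f^a_{i,p}\in E(D_i)$ of color $p$ for $p\in P_i$, choose for each $q\in P_{i+1}$ some $p=\pi_i(q)\in P_i$ with $q\in\varphi_i(p)$. Exactly two edges of $(f^a_{i,p})_{i+1}$ have color $q$. Call the lower one $n^a_{i+1,q}$ and the upper one $f^a_{i+1,q}$. The edge $n$ will carry links, and $f$ is kept free for later levels. For $i\ge1$ and $q\in P_i$ put $o_i(q)=\pi_0\cdots\pi_{i-1}(q)\in P_0$. Then $n^a_{i,q}\subseteq\bar o^a$ for $o=o_i(q)$ and both values of $a$. Put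
$$\mathcal L_0=\{(p^1,\bar p^3),(p^2,\bar p^3),(p^3,\bar p^3),(p^1,\bar p^1),(p^2,\bar p^2):p\in P_0\},$$
$$\mathcal L_i=\{(e,n^a_{i,q}):a\in\{1,2\},\ q\in P_i,\ e\in E(C_i),\ \chi_i(e)=q,\ e\not\subseteq o_i(q)^a\}\qquad(i\ge1).$$

In the running example $w_{i,a}=aa$, $w_{i,b}=abab$, and necessarily $\pi_i(b)=b$; choose $\pi_i(a)=a$. Then $n^1_{1,a},f^1_{1,a}$ are the two halves of $\bar a^1$, and $n^1_{1,b},f^1_{1,b}$ are the second and fourth edges of $\bar b^1$.

**(T1)** holds by construction.

**(T2), first part: the $n^a_{i,q}$ for distinct $(a,i,q)$, $i\ge1$, are pairwise non-overlapping.** For different $a$ they lie in different edges of $D_0$. For equal $a$ and $i$ they are edges of $D_i$ of different colors. For equal $a$ and $i<i'$, we have $n^a_{i',q'}\subseteq f^a_{i,r}$ for some $r$. The edges $f^a_{i,r}$ and $n^a_{i,q}$ of $D_i$ are distinct: they have different colors if $r\ne q$, and are the upper and the lower one if $r=q$.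

**(T2), second part: the links.** Two distinct links with the same $d$ have distinct $e$'s of the same level, so these are non-overlapping. Different second components in $D_0$ are non-overlapping. The only remaining overlaps of second components are $n^a_{i,q}\subseteq\bar o^a$ with $o=o_i(q)$ and $a\in\{1,2\}$. The only link with second component $\bar o^a$ is $(o^a,\bar o^a)$. An edge $e\in E(C_i)$ with $e\not\subseteq o^a$ lies in another edge of $C_0$, so it does not overlap $o^a$.

**(T3).** All colors of $P_i$ occur in $C_i$, since $\varphi_i(P_i)=P_{i+1}$. For $i=0$, each of $p^1,p^2,p^3$ is adjacent to $\bar p^3$, and $\bar p^1,\bar p^2$ are adjacent to $p^1,p^2$. Let $i\ge1$, $q\in P_i$, $o=o_i(q)$. The edges of $C_i$ of color $q$ outside $o^1$ are all adjacent to $n^1_{i,q}$, and those outside $o^2$ to $n^2_{i,q}$. Every edge of $C_i$ lies outside $o^1$ or outside $o^2$. There is an edge of color $q$ in $(o^3)_i$, because $(o^3)_i$ has the same color word as $(\bar o^1)_i\supseteq n^1_{i,q}$. It is outside both, and so joins the two families. Hence all edges of $C_i$ of color $q$ lie in one component. Finally, each $f\in E(D_i)$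 lies in some $(\bar p^a)_i$ with $a\in\{1,2,3\}$, and via $(p^a,\bar p^a)\in\mathcal L_0$ it is adjacent to an edge of $C_i$ of its own color.

Here $\min C_i,\max C_i,\min D_i,\max D_i$ do not depend on $i$. So the tower lattice $K=\bigcup_iK_i$ has a zero $(\min C_0,\min D_0)$ and a unit $(\max C_0,\max D_0)$, and $\operatorname{Con}_cK\cong S$ by Proposition 8 and Lemma 10.

## 15. One locally finite variety, and the proof of Theorem 2

**Proof of Theorem 2.** Let $\mathcal K$ be the class of all lattices arising from towers, together with the one-element lattice, and let $\mathbf V$ be the variety generated by $\mathcal K$. All members of $\mathcal K$ are modular, hence so are those of $\mathbf V$.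

**Step 1: $\mathbf V$ is locally finite.** The point is that $\beta$ does not depend on the tower. By Proposition 9, $n$-generated sublattices of members of $\mathcal K$ have at most $\beta(n)$ elements. So up to isomorphism there are only finitely many pairs consisting of such a sublattice $L$ and a generating $n$-tuple. An identity in $n$ variables holds in $\mathbf V$ iff it holds in all members of $\mathcal K$, that is, iff it holds at these finitely many $n$-tuples. So the homomorphism from the free lattice of $\mathbf V$ on $n$ generators to the product of the finitely many $L$, sending the generators to the tuples, is injective. The product is finite, so the free lattice is finite, and every $n$-generated member of $\mathbf V$ is a quotient of it.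

**Step 2: the semilattices that occur.** By Section 13 and Lemma 6, every countable distributive $S$ is $\operatorname{Con}_cK$ up to isomorphism for a countable $K\in\mathbf V$ with zero and of breadth $\le2$. Conversely, $\operatorname{Con}_cK$ is always distributive, and it is countable if $K$ is, as there are countably many finite sets of pairs.

**Step 3: the unit.** If $S$ has a largest element, Section 14 gives $K\in\mathbf V$ with $0$ and $1$, of breadth $\le 2$ by Lemma 6. For $S=\{0\}$ take the one-element lattice. Conversely, if $K$ has $0$ and $1$, the congruence generated by $(0,1)$ is the largest element of $\operatorname{Con}_cK$. $\blacksquare$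

## 16. Chains do not suffice

The breadth $2$ in Theorem 2 cannot be lowered to $1$. A lattice of breadth $\le1$ is a chain, and *$\operatorname{Con}_c$ of a chain $K$ is never the three-element chain*.

Suppose it were, and let $\alpha$ be the middle element, generated by collapsing finitely many intervals $[c_i,d_i]$. Every partition of a chain into convex sets is a congruence. So the nontrivial $\alpha$-classes are finitely many intervals whose endpoints are among the $c_i,d_i$. Choose $u<v$ not congruent modulo $\alpha$, and cut $[u,v]$ at the points $c_i,d_i$ that lie in it. Some piece $[p,q]$, $p<q$, is not collapsed by $\alpha$. No $c_i$ or $d_i$ lies strictly between $p$ and $q$. So a nontrivial $\alpha$-class meeting $[p,q]$ in more than one point would contain $[p,q]$, which is excluded. Hence $[p,q]$ meets each nontrivial $\alpha$-class in at most one point. The congruence generated by $(p,q)$, whose only nontrivial class is $[p,q]$, is nonzero and compact and meets $\alpha$ trivially. In a three-element chain with middle element $\alpha$, however, every nonzero element is $\ge\alpha$, a contradiction.
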